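# Critical points of concentrating solutions of $-\Delta u=\lambda e^u$ in the plane

## 1. Peaks, holes, multiplicities and indices

Throughout, $\Omega\subset\mathbb R^2$ is a bounded smooth domain (so connected), $z=x_1+ix_2$, and
$$\partial_z=\tfrac12(\partial_{x_1}-i\partial_{x_2}),\qquad \partial_{\bar z}=\tfrac12(\partial_{x_1}+i\partial_{x_2}),\qquad \Delta=4\,\partial_z\partial_{\bar z}.$$
For a real function $u$ the gradient, read as a complex number, is $\nabla u\simeq 2u_{\bar z}=2\overline{u_z}$. So the critical points of $u$ are the zeros of $u_z$, and $u$ is harmonic exactly when $u_z$ is holomorphic.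

**Definition 1 (Gel'fand problem).** For $\lambda>0$ this is
$$-\Delta u=\lambda e^u\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega. \tag{1}$$

*Example.* Let $\Omega$ be the unit disc, $\mu>0$, and
$$u=2\log\frac{1+\mu^2}{\mu^2+|z|^2},\qquad \lambda=\frac{8\mu^2}{(1+\mu^2)^2}.$$
Since $\partial_z\partial_{\bar z}\log(\mu^2+z\bar z)=\mu^2(\mu^2+|z|^2)^{-2}$, we get $\Delta u=-8\mu^2(\mu^2+|z|^2)^{-2}=-\lambda e^u$, and $u=0$ for $|z|=1$.

**Definition 2 (holes).** $\Omega$ has $k$ holes, $k\ge0$, if $\mathbb R^2\setminus\Omega$ has exactly $k$ bounded connected components. Then $\partial\Omega$ consists of one outer closed curve and $k$ inner ones.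

*Example.* A disc has $k=0$; an annulus has $k=1$.

**Definition 3 (solutions with $m$ peaks).** Let $m\ge1$. A solution with $m$ peaks is a family $\{u_\lambda\}$ of solutions of (1), for a sequence or family of parameters $\lambda\to0$, such that $\lambda\int_\Omega e^{u_\lambda}dx\to8\pi m$ and whose blow-up set
$$S=\{x\in\overline\Omega:\ \exists\,x_\lambda\to x\text{ with }u_\lambda(x_\lambda)\to+\infty\}$$
consists of exactly $m$ distinct points $P_1,\dots,P_m\in\Omega$. Equivalently, and this is the form we use, $\lambda e^{u_\lambda}\rightharpoonup8\pi\sum_i\delta_{P_i}$ as measures, $u_\lambda$ concentrates at the $P_i$, and $u_\lambda$ stays bounded in $C^1$ on compact subsets of $\overline\Omega\setminus\{P_1,\dots,P_m\}$.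

*Example.* In the disc example let $\mu\to0$. Then $\lambda\to0$, and
$$\lambda\int e^u=8\pi\mu^2\int_0^1\frac{ds}{(\mu^2+s)^2}=\frac{8\pi}{1+\mu^2}\to8\pi .$$
Only the origin blows up, so this is a solution with one peak. If instead $\mu\to\infty$, then $\lambda\to0$ as well, but $u\to0$ uniformly and nothing blows up.

"Small $\lambda$" always means: $\lambda$ in the given family, sufficiently close to $0$.

**Definition 4 (limit function, multiplicity).** Let $G(\cdot,y)>0$ be the Dirichlet Green function of $-\Delta$ on $\Omega$, so $G(x,y)=-\frac1{2\pi}\log|x-y|+$ a function harmonic in $x$. For distinct points $P_1,\dots,P_m$ put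
$$v:=8\pi\sum_{i=1}^mG(\cdot,P_i).$$
It is harmonic off the $P_i$ and vanishes on $\partial\Omega$. The multiplicity of a critical point of $v$ is its order as a zero of the holomorphic function $v_z$.

*Example.* In the unit disc $G(z,y)=\frac1{2\pi}\log\left|\frac{1-\bar yz}{z-y}\right|$. Take $0<a<1$ and the points $a e^{2\pi ij/m}$, $j=1,\dots,m$. Multiplying the factors,
$$v=4\log\left|\frac{1-a^mz^m}{z^m-a^m}\right|,\qquad v_z=-\frac{2m(1-a^{2m})\,z^{m-1}}{(1-a^mz^m)(z^m-a^m)} .$$
For $m\ge2$ the only critical point is $0$, with multiplicity $m-1$. (This illustrates the definition of $v$ for given points; we do not say that these points are the peaks of a solution.)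

**Definition 5 (index).** The index of a continuous planar vector field $X$ at an isolated zero is the winding number of $X$ along a small positively oriented circle around it.

*Example.* For $v=\mathrm{Re}\,z^{\ell+1}$ we have $\nabla v\simeq2\overline{v_z}=(\ell+1)\bar z^{\,\ell}$, so $0$ is a critical point of multiplicity $\ell$ and $\nabla v$ has index $-\ell$ there.

We use the following standard facts. If $X\neq0$ on the boundary of a disc and has isolated zeros inside, the winding number of $X$ on the boundary is the sum of the indices. It does not change under homotopies of $X$ that do not vanish on the boundary. If $X$ is $C^1$ and $\det dX\ne0$ at a zero, the index there is the sign of $\det dX$; so nondegenerate maxima and minima of $u$ have index $+1$ for $\nabla u$, and nondegenerate saddles have index $-1$. Conjugating $X$ changes the sign of the index. Multiplying $X$ by a nonvanishing continuous complex function, or composing it with an orientation-preserving diffeomorphism of the source, does not change the index.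

## 2. A bound in terms of $m$ and $k$: statements

Question 2 of Francesca Gladiali and Massimo Grossi, "On the critical points of solutions of PDE in a non-convex settings: the case of concentrating solutions", arXiv:2310.04767 (2023), asks the following. Fix a domain with $k$ holes and a solution $u_\lambda$ with $m$ peaks. Is the number of critical points of $u_\lambda$ bounded, for small $\lambda$, by a number that depends only on $m$ and $k$, and neither on the domain nor on the solution? The answer is yes.

**Theorem 1.** Let $\Omega$ have $k$ holes and let $u_\lambda$ be a solution with $m$ peaks. For all sufficiently small $\lambda$, $u_\lambda$ has finitely many critical points in $\Omega$, and their number $\mathcal N(u_\lambda)$ satisfies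
$$2m+k-1\ \le\ \mathcal N(u_\lambda)\ \le\ N(m,k):=\begin{cases}1,&(m,k)=(1,0),\\4m+3k-5,&m+k\ge2.\end{cases}$$
More precisely, $v$ has finitely many critical points $x_1,\dots,x_J$, with multiplicities satisfying $\sum_j\ell_j=m+k-1$. Near each $P_i$, $u_\lambda$ has exactly one critical point, a nondegenerate maximum. Near each $x_j$ it has at least $\ell_j$ and at most $3\ell_j-2$ critical points, of which at most $\ell_j-1$ are local maxima. There are no others. For $m+k\ge2$ there are at most $2m+k-2$ local maxima.

**Theorem 2 (sharpness).**
(a) If $m+k\le2$, then $\mathcal N(u_\lambda)=2m+k-1=N(m,k)$ exactly.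
(b) For every $m\ge3$ there are a smooth simply connected $\Omega$ and an $m$-peak solution with at least $2m+1$ critical points. For $m=3$ it has exactly $7=N(3,0)$, of which $4=2m+k-2$ are local maxima.
(c) The local constant is optimal for each $\ell\ge2$: on some fixed disc $B$ there are solutions $u_n$ of $-\Delta u_n=\lambda_ne^{u_n}$, $\lambda_n\to0$, converging in $C^\infty(\overline B)$ to a harmonic $v$ whose only critical point in $B$ is $0$, with multiplicity $\ell$, such that $u_n$ has exactly $3\ell-2$ critical points in $B$, all tending to $0$.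

Theorem 1 and part (a) are proved in full. Part (c) uses a theorem of Geyer, and part (b) is conditional on two published theorems on blowing-up solutions; all three are quoted where they are used. We do not claim that $4m+3k-5$ is attained for every $(m,k)$.

## 3. Convergence to $v$, and the critical points of $v$

**Step 1: $u_\lambda\to v$ away from the peaks.** This step replaces $u_\lambda$ by an explicit harmonic function wherever it stays bounded, and excludes critical points near $\partial\Omega$. We claim that for each small $r>0$
$$u_\lambda\to v\ \text{ in }C^1\Big(\overline\Omega\setminus\bigcup_iB_r(P_i)\Big),\qquad u_\lambda\to v\ \text{ in }C^\infty_{loc}(\Omega\setminus\{P_i\}).\tag{2}$$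

Write $u_\lambda(x)=\int_\Omega G(x,y)\,\lambda e^{u_\lambda(y)}dy$, with $r$ so small that the balls $B_r(P_i)$ are disjoint and inside $\Omega$. The part of the integral over $y\notin\bigcup B_{r/2}(P_i)$ solves a Dirichlet problem whose right side is $O(\lambda)$ in $L^\infty$, because $u_\lambda$ is bounded there. By $W^{2,p}$ estimates with $p>2$ it is $O(\lambda)$ in $C^1(\overline\Omega)$.

For the part over $B_{r/2}(P_i)$ put $d\mu=\lambda e^{u_\lambda}dy$. For each $s\in(0,r/2)$ we have $\mu(B_s(P_i))\to8\pi$ and $\mu(B_{r/2}(P_i)\setminus B_s(P_i))=O(\lambda)$. Let $K$ be $G$ or $\nabla_xG$; it is uniformly continuous for $x\in\overline\Omega\setminus\bigcup B_r(P_i)$, $y\in\overline{B_{r/2}(P_i)}$. Then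
$$\Big|\int_{B_{r/2}(P_i)}K(x,y)\,d\mu-8\pi K(x,P_i)\Big|\le\mu(B_s)\sup_{|y-P_i|<s}|K(x,y)-K(x,P_i)|+\sup|K|\,\big(\mu(B_{r/2}\setminus B_s)+|\mu(B_s)-8\pi|\big).$$
Letting first $\lambda\to0$ and then $s\to0$ gives convergence to $8\pi K(x,P_i)$, uniformly in $x$. This is the first half of (2).

For the second half, $\Delta(u_\lambda-v)=-\lambda e^{u_\lambda}$ off the peaks, $u_\lambda-v\to0$ uniformly on compacts, and $u_\lambda$ is bounded in $C^1$ there. If $u_\lambda$ is bounded in $C^j$ on a neighborhood of a compact set, $j\ge1$, then the right side is $O(\lambda)$ in $C^j$ there, and interior Schauder estimates give convergence in $C^{j+1}$ on the compact set. Induct on $j$.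

Near the boundary, $v$ is positive in $\Omega$ off the peaks, harmonic near $\partial\Omega$, and $0$ on $\partial\Omega$, so Hopf's lemma gives $\partial_\nu v<0$ on $\partial\Omega$. Hence there is a fixed neighborhood of $\partial\Omega$ in which $|\nabla v|\ge c>0$, and by (2) $u_\lambda$ has no critical points in it for small $\lambda$.

**Step 2: the multiplicities add up to $m+k-1$.** This step is where $k$ enters. The function $F=2v_z$ is holomorphic in $\Omega\setminus\{P_i\}$. Near $P_i$ we have $v=-4\log|z-P_i|+$ harmonic, so $F=-4/(z-P_i)+$ holomorphic: a simple pole. Also $F$ is continuous up to $\partial\Omega$ and nonzero there, so its zeros cannot accumulate and there are finitely many. On $\partial\Omega$ the gradient is normal and $\partial_\nu v<0$, so $\nabla v=-|\nabla v|\nu$ with $\nu$ the outer normal, and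
$$F=\overline{\nabla v}=-|\nabla v|\,\bar\nu .$$
Orient $\partial\Omega$ positively: the outer curve counterclockwise, the inner curves clockwise. The normal $\nu$ is the unit tangent turned by $-\pi/2$, so it winds $+1$ times on the outer curve and $-1$ times on each inner one; $\bar\nu$ winds $-1$ and $+1$ times. The argument principle (on curves pushed slightly into $\Omega$) gives $\sum_j\ell_j-m=-1+k$, that is,
$$\sum_{j=1}^J\ell_j=m+k-1.\tag{3}$$

## 4. Nondegenerate critical points by hand, and where $C^2$ closeness stops

The first thing to try is to transfer critical points from $v$ to $u_\lambda$ by (2). Suppose $x_j$ has multiplicity $\ell_j=1$. The map $\nabla v\simeq2\overline{v_z}$ has Jacobian $-4|v_{zz}|^2<0$ at $x_j$, so on a small closed disc $K$ around $x_j$ we have $|\nabla v(\alpha)-\nabla v(\beta)|\ge c|\alpha-\beta|$, and $\nabla v$ has winding number $-1$ on $\partial K$. By $C^2$ convergence the same holds for $u_\lambda$ with $c/2$. So $u_\lambda$ has exactly one critical point in $K$.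

If we grant for the moment that each peak carries exactly one critical point, the smallest cases follow. For $(m,k)=(1,0)$ formula (3) says that $v$ has no critical points, and the count is $1$, as in the radial example. For $(2,0)$ and $(1,1)$ the sum in (3) is $1$, so $v$ has a single simple critical point, and the counts are $3$ and $2$. In general, if all $\ell_j=1$, the count is exactly $m+(m+k-1)=2m+k-1$.

This approach stops at two points. At the peaks there is no convergence of $u_\lambda$. And if $\ell_j\ge2$, the Hessian of $v$ vanishes at $x_j$. The degree still says that the indices of $\nabla u_\lambda$ near $x_j$ add up to $-\ell_j$, but this is a signed count: pairs of indices $+1$ and $-1$ do not show in it. Moreover, $C^2$ closeness alone gives no bound. Take $v=\mathrm{Re}\,z^3$ and a cutoff $\chi\in C_c^\infty(\mathbb R^2)$ with $\chi=1$ near $0$. The function $\chi(z/t)\,\mathrm{Re}\,z^3$ is supported in $|z|\le Ct$; each derivative of the cutoff costs a factor $t^{-1}$ while $\mathrm{Re}\,z^3=O(t^3)$, so its $C^2$ norm is $O(t)$. Yet $(1-\chi(z/t))\mathrm{Re}\,z^3$ vanishes identically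 near $0$ and has a whole disc of critical points. So we must use the equation more fully than through $C^2$ convergence. What we use is that the equation $-\Delta u=\lambda e^u$ is integrable by holomorphic functions. This also repairs the situation at the peaks.

## 5. The Liouville form of the equation

Put $w_\lambda:=e^{-u_\lambda/2}$. It has the same critical points as $u_\lambda$. In the radial example $w=(\mu^2+|z|^2)/(1+\mu^2)$, which is a combination of $1\cdot\bar 1$ and $z\cdot\bar z$ and converges smoothly, even at the peak, to $|z|^2$. The next step shows that every $w_\lambda$ has this shape locally. We often drop the index $\lambda$.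

**Step 3: $w$ is a Hermitian form in two holomorphic functions, with convergence through the peaks.** Let $B$ be a disc with center $a$, $\overline B\subset\Omega$, $\partial B\cap\{P_i\}=\emptyset$.

*Two identities.* Let $T=u_{zz}-\frac12u_z^2$. Since $u_{z\bar z}=-\frac\lambda4e^u$,
$$T_{\bar z}=u_{z\bar zz}-u_zu_{z\bar z}=-\tfrac\lambda4e^uu_z+\tfrac\lambda4u_ze^u=0,$$
so $T$ is holomorphic in $\Omega$. From $w_z=-\frac12u_zw$ we get $w_{zz}=(-\frac12u_{zz}+\frac14u_z^2)w=-\frac12Tw$. Also $(\log w)_{z\bar z}=-\frac12u_{z\bar z}=\frac\lambda8e^u=\frac\lambda8w^{-2}$. Thus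
$$w_{zz}+\tfrac12Tw=0,\qquad ww_{z\bar z}-w_zw_{\bar z}=w^2(\log w)_{z\bar z}=\tfrac\lambda8.\tag{4}$$

*The representation.* Let $y_1,y_2$ be the holomorphic solutions of $y''+\frac12Ty=0$ in $B$ with $y_1(a)=1$, $y_1'(a)=0$, $y_2(a)=0$, $y_2'(a)=1$. Their Wronskian $y_1y_2'-y_1'y_2$ is constant, equal to $1$. Set
$$A=wy_2'-w_zy_2,\qquad C=w_zy_1-wy_1'.$$
Then $A_z=wy_2''-w_{zz}y_2=-\frac12Twy_2+\frac12Twy_2=0$, likewise $C_z=0$, and $Ay_1+Cy_2=w(y_1y_2'-y_1'y_2)=w$. So $A,C$ are antiholomorphic. Because $w$ is real, conjugating (4) gives $w_{\bar z\bar z}+\frac12\overline Tw=0$. Differentiating this in $z$, and using $\overline T_z=0$, we see that $w_z$ solves the same equation. The functions $A$ and $C$ are combinations of $w,w_z$ with holomorphic coefficients, which $\partial_{\bar z}$ does not see, so they solve it too. Hence $\overline A,\overline C$ are holomorphic solutions of $y''+\frac12Ty=0$, and $A,C$ are combinations of $\bar y_1,\bar y_2$. Therefore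
$$w=\sum_{i,j=1}^2h_{ij}\,y_i\bar y_j.\tag{5}$$

*Independence.* The four functions $y_i\bar y_j$ are linearly independent on every nonempty open subset of $B$. Suppose $\sum_iy_ig_i=0$ with $g_i=\sum_jc_{ij}\bar y_j$. Differentiating in $z$ gives $\sum_iy_i'g_i=0$, and the Wronskian is $1$, so $g_1=g_2=0$. The same argument for the conjugates gives $c=0$. Only the Wronskian was used.

*The matrix $H=(h_{ij})$.* As $w$ is real, $\sum h_{ij}y_i\bar y_j=\sum\overline{h_{ij}}\,\bar y_iy_j$, so by independence $h_{ij}=\overline{h_{ji}}$ and $H$ is Hermitian. With $M=\begin{pmatrix}y_1&y_2\\y_1'&y_2'\end{pmatrix}$, $\det M=1$, differentiating (5) gives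
$$MHM^*=\begin{pmatrix}w&w_{\bar z}\\w_z&w_{z\bar z}\end{pmatrix},\qquad\text{so}\qquad\det H=\tfrac\lambda8\tag{6}$$
by (4). At $a$ we have $M=I$, so $h_{11}=w(a)$ and $h_{21}=w_z(a)$.

*Convergence as $\lambda\to0$.* By (2), $T_\lambda$ converges uniformly on $\partial B$. By the maximum principle applied to differences $T_\lambda-T_{\lambda'}$ it converges uniformly on $\overline B$, even if $B$ contains peaks, to some $T_0$ continuous on $\overline B$ and holomorphic in $B$. Let $y_i^0$ be the solutions of the limit equation with the same initial data. On each radius the vectors $(y,y')$ solve linear systems whose coefficients converge uniformly, so Gronwall's inequality gives $y_i^\lambda\to y_i^0$ uniformly on $B$, hence with all derivatives on compact subsets of $B$. The $y_i^0$ again have Wronskian $1$, so the $y_i^0\overline{y_j^0}$ are independent on every nonempty open set.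

It remains to see that the $h_{ij}$ converge. Fix a nonempty open $O$ with $\overline O\subset B\setminus\{P_i\}$. The vectors $(y_i^0\overline{y_j^0}(x))_{ij}\in\mathbb C^4$, $x\in O$, span $\mathbb C^4$; otherwise a nonzero linear functional would vanish on all of them, against independence. So there are $x_1',\dots,x_4'\in O$ for which the $4\times4$ matrix $(y_i^0\overline{y_j^0}(x_s'))$ is invertible. Since $w_\lambda(x_s')\to e^{-v(x_s')/2}$, solving the linear system (5) at these four points gives $h_{ij}^\lambda\to h^0_{ij}$. Consequently
$$w_\lambda\to w_0:=\sum h^0_{ij}\,y_i^0\overline{y_j^0}\ \text{ in }C^\infty_{loc}(B),\qquad w_0=e^{-v/2}\text{ off }\{P_i\},\qquad\det(h^0_{ij})=0.\tag{7}$$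

**Step 4: each peak carries exactly one critical point.** Take $a=P_i$ and $B$ a small disc containing no other peak. Write $v=-4\log|z-P_i|+b$ with $b$ harmonic near $P_i$. Then $w_0=|z-P_i|^2e^{-b/2}$ off $P_i$, and at $P_i$ by continuity. Its second-order expansion is $e^{-b(P_i)/2}|z-P_i|^2+O(|z-P_i|^3)$, so $D^2w_0(P_i)=2e^{-b(P_i)/2}I$. On a small closed disc around $P_i$ we have $D^2w_0>0$, and on its boundary $\nabla w_0\ne0$ with winding number $1$. By (7) the convergence is in $C^2$, so for small $\lambda$ the function $w_\lambda$ is strictly convex on this disc, and $\nabla w_\lambda$ has winding number $1$ on the boundary. The winding number gives a critical point, and strict convexity makes it unique and a nondegenerate minimum. Since $u_\lambda=-2\log w_\lambda$, it is a nondegenerate maximum of $u_\lambda$.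

## 6. From critical points to $\bar\zeta=\varepsilon^{-2}\Phi_\lambda(\zeta)$

**Step 5: reduction near a critical point of $v$.** This step turns the equation $\nabla u_\lambda=0$ near $x_j$ into a fixed point equation for an antiholomorphic map. Translate $x_j$ to $0$, write $\ell=\ell_j\ge1$, and take $B$ centered at $a=0$ with $\overline B$ free of peaks.

*Completing the square.* By Step 3, $h_{11}=w_\lambda(0)\to w_0(0)>0$ and $h_{21}=\partial_zw_\lambda(0)\to\partial_zw_0(0)=-\frac12v_z(0)w_0(0)=0$. Set
$$\kappa=h_{21}/h_{11}\to0,\qquad p=y_1+\kappa y_2,\qquad q=y_2,\qquad\varepsilon^2=\lambda/(8h_{11}^2)\to0.$$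
Since $h_{12}=\overline{h_{21}}$, formula (5) reads $w=h_{11}|p|^2+(h_{22}-|h_{21}|^2/h_{11})|q|^2$, and the last coefficient is $\det H/h_{11}=\lambda/(8h_{11})=h_{11}\varepsilon^2$. So
$$w=h_{11}\left(|p|^2+\varepsilon^2|q|^2\right),\qquad pq'-p'q=1.\tag{8}$$
On compact subsets of $B$, $p\to p_0$ and $q\to q_0$ with derivatives, $p_0(0)=1$, $q_0(0)=0$, $q_0'(0)=1$. In the limit $e^{-v/2}=w_0(0)|p_0|^2$; taking $\partial_z\log$ gives $p_0'/p_0=-\frac12v_z$, which has a zero of order exactly $\ell$ at $0$.

*The coordinate $\zeta=q/p$.* Fix $r$ small with $\overline{B_r(0)}\subset B$ such that, for small $\lambda$ and for the limits, $p\ne0$, $q'\neq0$ and $|p^{-2}-1|<\frac12$ on $\overline{B_r(0)}$. Let $g=q/p$. Then $g(0)=0$ and $g'=(pq'-p'q)/p^2=p^{-2}$. Integrating $g'$ along segments, with $\mathrm{Re}\,g'\ge\frac12$ and $|g'-1|\le\frac12$,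
$$|g(\alpha)-g(\beta)|\ge\tfrac12|\alpha-\beta|,\qquad|g(z)-z|\le\tfrac12|z|.$$
So $g$ is injective. If $|\zeta|<r/2$, then on $|z|=r$ we have $|g(z)-\zeta-z|\le\frac r2+|\zeta|<r=|z|$, and Rouché's theorem gives exactly one $z\in B_r$ with $g(z)=\zeta$. Hence for $\rho<r/2$ and $D_\rho=\{|\zeta|<\rho\}$, $g$ maps $g^{-1}(D_\rho)$ conformally onto $D_\rho$. From $\frac12|z|\le|g(z)|\le\frac32|z|$,
$$B_{2\rho/3}\subset g^{-1}(D_\rho)\subset B_{2\rho}.\tag{9}$$
Moreover $|g_\lambda^{-1}(\zeta)-g_0^{-1}(\zeta)|\le2|\zeta-g_\lambda(g_0^{-1}(\zeta))|\to0$ uniformly on compact subsets of $D_{r/2}$.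

*The equation.* Let $\Phi_\lambda=-(p'/q')\circ g^{-1}$, holomorphic on $D_{r/2}$. By (8),
$$w_z=h_{11}(p'\bar p+\varepsilon^2q'\bar q)=-h_{11}\varepsilon^2\,q'\,\bar p\,\left[\varepsilon^{-2}\Phi_\lambda(\zeta)-\bar\zeta\right],\qquad\zeta=g(z).\tag{10}$$
So the critical points of $u_\lambda$ in $g^{-1}(D_\rho)$ correspond to the zeros in $D_\rho$ of
$$E(\zeta)=\varepsilon^{-2}\Phi_\lambda(\zeta)-\bar\zeta.$$
We have $u_z=-2w_z/w$, which is $E\circ g$ times a nonvanishing function; $g$ preserves orientation; and $\nabla u\simeq2\overline{u_z}$. Hence the index of $\nabla u$ at an isolated zero is minus the index of $E$ at the corresponding zero, and nondegeneracy is preserved.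

*Choice of $\rho$.* We have $\Phi_\lambda\to\Phi_0$ locally uniformly on $D_{r/2}$, and $\Phi_0=-(p_0'/q_0')\circ g_0^{-1}$ has a zero of order $\ell$ at $0$. Fix $\rho<r/2$, as small as we like, so that $0$ is the only zero of $\Phi_0$ in $\overline{D_\rho}$ and $\Phi_0'$ has no zero in $\overline{D_\rho}\setminus\{0\}$ (none at all if $\ell=1$). Write $D=D_\rho$. On $\partial D$, $|\Phi_0|$ is bounded below and $\varepsilon\to0$, so with Hurwitz's theorem, for small $\lambda$:

* (i) $\varepsilon^{-2}|\Phi_\lambda|>2\rho$ on $\partial D$, and $\Phi_\lambda$ has winding number $\ell$ on $\partial D$;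
* (ii) $\Phi_\lambda'$ has exactly $\ell-1$ zeros in $D$, counted with multiplicity.

*The model $\Phi=\zeta^\ell$, $\ell\ge2$, by hand.* Solve $\bar\zeta=\varepsilon^{-2}\zeta^\ell$ with $\zeta=se^{i\theta}$. Besides $\zeta=0$ we need $s^{\ell-1}=\varepsilon^2$ and $e^{i(\ell+1)\theta}=1$: altogether $\ell+2$ solutions. For $\ell=2$ this is $4=3\ell-2$. At $0$ the Jacobian of $E$, which is $|\varepsilon^{-2}\Phi'|^2-1$, equals $-1$, so $E$ has index $-1$ there. At the three other points $|\varepsilon^{-2}\Phi'|=2$ and the index is $+1$. The sum is $2=\ell$, as it must be. So a degenerate critical point of multiplicity $2$ can split into one maximum and three saddles.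

The index sum controls (number of $+1$) minus (number of $-1$). To bound the total, we must bound the number of zeros of $E$ where $|\varepsilon^{-2}\Phi_\lambda'|\le1$. Zeros of $E$ are fixed points of $f=\overline{\varepsilon^{-2}\Phi_\lambda}$. Those with $|\varepsilon^{-2}\Phi_\lambda'|<1$ attract under iteration of $f$. In the model, the attracting fixed point $0$ is also the zero of $\Phi'$. The idea is that every attracting or neutral fixed point must attract a zero of $\Phi_\lambda'$, and by (ii) there are at most $\ell-1$ of these.

## 7. Iterating $f=\overline{\varepsilon^{-2}\Phi_\lambda}$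

This section adapts the Khavinson–Świątek argument to a local setting. Fix a small $\lambda$ and write $\varphi=\varepsilon^{-2}\Phi_\lambda$, $f=\overline\varphi$, $|f'|:=|\varphi'|$. Three tools are needed.

*Proper maps.* A continuous map $h:X\to Y$ of open sets is proper if preimages of compact sets are compact. For example $\zeta\mapsto\varepsilon^{-2}\bar\zeta^2$ is proper from $\{|\zeta|^2<\varepsilon^2\rho\}$ to $D_\rho$, while the inclusion of a disc in a larger concentric disc is not proper. We use repeatedly: if $h:X\to Y$ is proper, $Y'\subset Y$ is open and $X'$ is a union of components of $h^{-1}(Y')$, then $h:X'\to Y'$ is proper. Indeed, the other components are open, so $X'$ is closed in $h^{-1}(Y')$; for compact $K\subset Y'$ the set $X'\cap h^{-1}(K)$ is then closed in the compact set $h^{-1}(K)$.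

*Coverings.* A proper local homeomorphism from a nonempty open set $X$ to a domain $Y$ is a finite covering. If $X$ is connected and $Y$ simply connected, it is a bijection, and $X$ is simply connected too.

*Hyperbolic distance.* On a simply connected domain $X\ne\mathbb C$ it is the distance $d_X$ carried over by a Riemann map from the unit disc, where $d(0,\zeta)=\log\frac{1+|\zeta|}{1-|\zeta|}$. For example, in the disc of radius $s$ around $a$, $d(a,b)=\log\frac{s+|b-a|}{s-|b-a|}$. By the Schwarz–Pick lemma holomorphic maps do not increase it. So $X\subset X'$ implies $d_{X'}\le d_X$ on $X$, and holomorphic bijections are isometries.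

**Step 6a: the domain of the iteration.** This step finds sets on which $f$ and $f\circ f$ are proper, so that the tools apply. Let $U=D\cap f^{-1}(D)$. Since $|f|>2\rho$ on $\partial D$ by (i), $\overline U$ is a compact subset of $D$. For compact $K\subset D$ the set $\{\zeta\in\overline D:f(\zeta)\in K\}$ is compact and does not meet $\partial D$, so it is a compact subset of $U$: the map $f:U\to D$ is proper. Put
$$V=U\cap f^{-1}(U),\qquad Q=f\circ f:V\to D.$$
Here $f:V\to U$ is proper, being the restriction of $f:U\to D$ to the preimage of $U$, so $Q$ is proper. It is holomorphic, with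
$$Q'(\zeta)=\overline{\varphi'(f(\zeta))}\,\varphi'(\zeta),\tag{11}$$
because $Q=\varphi^*\circ\varphi$ with $\varphi^*(s)=\overline{\varphi(\bar s)}$ holomorphic. There are no fixed points of $f$ on $\partial D$, and all fixed points of $f$ in $D$ lie in $V$.

**Step 6b: $Q$ is not the identity near a fixed point of $f$.** This excludes curves of critical points and is also used in Step 6d. Suppose $Q=\mathrm{id}$ near a fixed point. By the identity theorem $Q=\mathrm{id}$ on a component $V_1$ of $V$. But $Q:V_1\to D$ is proper, holomorphic and nonconstant, so its image is open and closed in $D$, and $D=Q(V_1)=V_1\subset U$. This contradicts that $\overline U$ is a compact subset of $D$.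

**Step 6c: there are finitely many fixed points of $f$ in $D$.** The set $\{\zeta\in\overline D:f(\zeta)=\zeta\}$ is compact and does not meet $\partial D$. If it were infinite, it would have an accumulation point $\zeta_*\in V$, itself a fixed point of $f$. Fixed points of $f$ are zeros of the holomorphic function $Q-\mathrm{id}$, so $Q=\mathrm{id}$ near $\zeta_*$, against Step 6b.

**Step 6d: attracting and neutral fixed points capture zeros of $\Phi_\lambda'$.** This is the step that bounds the number of fixed points with $|f'|\le1$.

**Lemma 3.** Let $\zeta_*\in D$ be a fixed point of $f$ with $|f'(\zeta_*)|\le1$. Then there is a zero $c\in U$ of $\Phi_\lambda'$ whose $f$-orbit stays in $U$ and converges to $\zeta_*$.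

*Proof in the case $|f'(\zeta_*)|<1$.* If $f'(\zeta_*)=0$, take $c=\zeta_*$. Otherwise let $B_0\subset U$ be a small disc centered at $\zeta_*$ on which $f$ is a contraction with $f(\overline{B_0})\subset B_0$. Let $(f|_U)^{-n}(B_0)$ be the set of points whose first $n$ orbit points $\zeta,\dots,f^{n-1}(\zeta)$ lie in $U$ and for which $f^n(\zeta)\in B_0$. Let $B_n$ be its component containing $\zeta_*$.

We check that $B_{n+1}$ is the component of $(f|_U)^{-1}(B_n)$ containing $\zeta_*$. That component is connected, contains $\zeta_*$ and lies in $(f|_U)^{-(n+1)}(B_0)$, so it lies in $B_{n+1}$. Conversely $f(B_{n+1})$ is connected, contains $\zeta_*$ and lies in $(f|_U)^{-n}(B_0)$, so it lies in $B_n$. Hence $f:B_{n+1}\to B_n$ is proper.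

Suppose that no $B_n$, $n\ge1$, contains a zero of $\Phi_\lambda'$. Then each $f:B_{n+1}\to B_n$ is a proper local homeomorphism of connected open sets. Starting from the disc $B_0$, induction with the covering fact shows that each of these maps is bijective and each $B_{n+1}$ is simply connected. So $f^n:B_n\to B_0$ has a holomorphic or antiholomorphic inverse $B_0\to B_n\subset D$, whose derivative at $\zeta_*$ has modulus $|f'(\zeta_*)|^{-n}\to\infty$. But Cauchy's estimate on $B_0$ bounds this derivative by $\rho$ divided by the radius of $B_0$. This is a contradiction.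

So some $B_n$ contains a zero $c$ of $\Phi_\lambda'$. The points $c,\dots,f^{n-1}(c)$ lie in $U$, and $f^n(c)\in B_0$. From there on the orbit stays in $B_0\subset U$ and converges to $\zeta_*$.

*Proof in the case $|f'(\zeta_*)|=1$: an invariant petal.* By (11), $Q'(\zeta_*)=|\varphi'(\zeta_*)|^2=1$, and by Step 6b $Q\not\equiv\mathrm{id}$ near $\zeta_*$. So $Q(\zeta_*+y)=\zeta_*+y+\alpha y^{d+1}+O(y^{d+2})$ with $d\ge1$, $\alpha\ne0$. In the coordinate $x=\beta(\zeta-\zeta_*)$ with $\beta^d=-d\alpha$ this reads
$$Q(x)=x-\tfrac1dx^{d+1}+O(x^{d+2}).$$
Put $W=x^{-d}$. It maps the sector $\{|\arg x|<\pi/d\}$ bijectively onto $\mathbb C\setminus(-\infty,0]$, with inverse $x=W^{-1/d}$ (principal branch). For large $R$ let $\mathcal P$ be the set corresponding to the half-plane $\mathbb H_R=\{\mathrm{Re}\,W>R\}$. Points of $\mathcal P$ satisfy $|x|<R^{-1/d}$ and $|\arg x|<\pi/(2d)$; so $\mathcal P\subset V$ for large $R$, and $\mathcal P$ is simply connected. For $x\in\mathcal P$, $Q(x)=x(1+o(1))$ still satisfies $|\arg Q(x)|<\pi/d$, so the coordinate $W$ of $Q(x)$ is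
$$W\left(1-\tfrac1dx^d+O(x^{d+1})\right)^{-d}=W\left(1+x^d+O(x^{d+1})\right)=W+1+O(|W|^{-1/d}).$$
For $R$ large the error is less than $\frac12$ in modulus. Hence each application of $Q$ raises $\mathrm{Re}\,W$ by at least $\frac12$, and $Q(\mathcal P)\subset\mathcal P$. Along an orbit $W_n$ in $\mathbb H_R$ we get
$$|W_{n+1}-W_n|\le\tfrac32,\qquad W_{n+1}\ne W_n,\qquad\mathrm{Re}\,W_n\ge n/2.$$
In particular $|x_n|=|W_n|^{-1/d}\to0$, so $Q^n\to\zeta_*$ on $\mathcal P$. Since $\mathbb H_R$ contains the disc of radius $s_n=\mathrm{Re}\,W_n-R\to\infty$ around $W_n$, comparison with this disc gives, once $s_n>\frac32$, $d_{\mathbb H_R}(W_n,W_{n+1})\le\log\frac{s_n+3/2}{s_n-3/2}$. Therefore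
$$d_{\mathcal P}\big(Q^n(x),Q^{n+1}(x)\big)\to0\qquad(x\in\mathcal P).\tag{12}$$

*Pulling the petal back.* Let $Q^{-n}(\mathcal P)$ be the set of $\zeta$ with $\zeta,\dots,Q^{n-1}(\zeta)\in V$ and $Q^n(\zeta)\in\mathcal P$. It contains $\mathcal P$, since $Q(\mathcal P)\subset\mathcal P\subset V$. Let $\mathcal P_0=\mathcal P$ and let $\mathcal P_n$ be the component of $Q^{-n}(\mathcal P)$ containing $\mathcal P$. Since $Q^n(\mathcal P_n)\subset\mathcal P\subset V$ and $Q^{n+1}(\mathcal P_n)\subset Q(\mathcal P)\subset\mathcal P$, we have $\mathcal P_n\subset\mathcal P_{n+1}$. Moreover $\mathcal P_{n+1}$ is the component of $Q^{-1}(\mathcal P_n)$ containing $\mathcal P$: that component lies in $Q^{-(n+1)}(\mathcal P)$, hence in $\mathcal P_{n+1}$. Conversely $Q(\mathcal P_{n+1})$ is connected, lies in $Q^{-n}(\mathcal P)$ and meets $\mathcal P\subset\mathcal P_n$ (it contains $Q(\mathcal P)$), so it lies in $\mathcal P_n$. Hence $Q:\mathcal P_{n+1}\to\mathcal P_n$ is proper.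

*A critical point of $Q$.* Suppose $Q'\ne0$ on $\mathcal P_\infty:=\bigcup_n\mathcal P_n$. As before, by induction from the simply connected $\mathcal P_0$, each $Q:\mathcal P_{n+1}\to\mathcal P_n$ is a bijection and each $\mathcal P_{n+1}$ is simply connected. The $\mathcal P_n$ increase, so $\mathcal P_\infty\subset D$ is a bounded simply connected domain and $Q:\mathcal P_\infty\to\mathcal P_\infty$ is a holomorphic bijection. So it is an isometry of $d_{\mathcal P_\infty}$. For $x\in\mathcal P$ we have $Q(x)\ne x$, and
$$0<d_{\mathcal P_\infty}(x,Q(x))=d_{\mathcal P_\infty}\big(Q^n(x),Q^{n+1}(x)\big)\le d_{\mathcal P}\big(Q^n(x),Q^{n+1}(x)\big)\to0$$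
by (12), a contradiction. So there is $c_0\in\mathcal P_\infty$ with $Q'(c_0)=0$.

*From $Q$ to $f$.* All $Q^n(c_0)$ lie in $V$ and they converge to $\zeta_*$. If $\zeta\in V$, then $\zeta$ and $f(\zeta)$ lie in $U$, so the whole $f$-orbit of $c_0$ stays in $U$. Its even terms converge to $\zeta_*$, and its odd terms to $f(\zeta_*)=\zeta_*$ by continuity. By (11), $|Q'(c_0)|=|\varphi'(c_0)|\,|\varphi'(f(c_0))|$, so $c=c_0$ or $c=f(c_0)$ is a zero of $\Phi_\lambda'$. Its orbit stays in $U$ and converges to $\zeta_*$. $\square$

Distinct fixed points receive distinct points $c$, because the orbits have distinct limits. Let $n_+,n_-,n_0$ be the numbers of fixed points of $f$ in $D$ with $|f'|>1$, $<1$, $=1$. By (ii),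
$$n_-+n_0\le\ell-1.\tag{13}$$

**Step 6e: indices and the local count.** This step combines (13) with the degree. The Jacobian of $E=\varphi-\bar\zeta$ is $|\varphi'|^2-1$. So $E$ has index $+1$ where $|f'|>1$ and $-1$ where $|f'|<1$.

At a fixed point $\zeta_*$ with $|f'(\zeta_*)|=1$ we claim that the index $\iota$ is $-1$, $0$ or $1$. The differential $dE(\zeta_*)$ is $h\mapsto\theta h-\bar h$ with $|\theta|=1$. Its kernel is a real line, so it has rank $1$. After a real linear change in the target we have $dE_1\ne0$, $dE_2=0$ at $\zeta_*$. Use $s=E_1$ and a complementary $t$ as local coordinates, with $\zeta_*$ at the origin; then $E=(s,\eta(s,t))$. Since the zero is isolated (Step 6c), $\eta(0,t)\ne0$ for small $t\ne0$. The homotopy $(s,\eta(\tau s,t))$, $\tau\in[0,1]$, has the origin as its only zero nearby: a zero has $s=0$, then $\eta(0,t)=0$, then $t=0$. For $\tau=0$ it is the product map $(s,\eta(0,t))$. The coordinate changes can only alter the sign, so $\iota$ is $\pm$ the degree of the one-variable map $t\mapsto\eta(0,t)$ at $0$, and that degree is $-1$, $0$ or $1$.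

On $\partial D$ we have $|\bar\zeta|=\rho<\varepsilon^{-2}|\Phi_\lambda|$ by (i). So $E$ has the winding number of $\Phi_\lambda$, which is $\ell$:
$$n_+-n_-+\sum_{|f'|=1}\iota=\ell,\qquad\text{hence}\qquad n_+\le\ell+n_-+n_0.\tag{14}$$
With (13),
$$n_++n_-+n_0\le\ell+2(n_-+n_0)\le\ell+2(\ell-1)=3\ell-2 .$$
Since every index is at most $1$, also $n_++n_-+n_0\ge\ell$. By Step 5 the zeros with $|f'|>1$ are nondegenerate critical points of $u_\lambda$ at which $\nabla u_\lambda$ has index $-1$, that is, saddles. So local maxima are among the other zeros, and by (13) there are at most $\ell-1$ of them.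

## 8. Adding up: end of the proof of Theorem 1

**Step 7: the global count.** This step checks that every critical point has been counted exactly once. Choose the discs of Step 4 and the discs $B_{2\rho_j}(x_j)$ pairwise disjoint and away from the boundary neighborhood of Step 1. Remove from $\overline\Omega$ the open discs of Step 4, the discs $B_{2\rho_j/3}(x_j)$ and the boundary neighborhood. On the compact remainder $v$ has no critical point, so $|\nabla v|\ge c>0$, and by (2) $u_\lambda$ has no critical point there for small $\lambda$. There is none in the boundary neighborhood, and exactly one in each disc of Step 4. By (9), $B_{2\rho_j/3}(x_j)\subset g^{-1}(D_{\rho_j})\subset B_{2\rho_j}(x_j)$, so the critical points in $g^{-1}(D_{\rho_j})$ counted in Step 6e include all remaining ones and are not counted elsewhere. Using (3),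
$$m+\sum_j\ell_j\ \le\ \mathcal N(u_\lambda)\ \le\ m+\sum_j(3\ell_j-2)=m+3(m+k-1)-2J.\tag{15}$$
The left side is $2m+k-1$. If $m+k=1$, then $(m,k)=(1,0)$, $J=0$ and $\mathcal N(u_\lambda)=1$. If $m+k\ge2$, then $\sum_j\ell_j\ge1$, so $J\ge1$ and $\mathcal N(u_\lambda)\le4m+3k-5$. In this case the number of local maxima is at most
$$m+\sum_j(\ell_j-1)=m+(m+k-1)-J\le2m+k-2.$$
This proves Theorem 1. $\blacksquare$

## 9. Theorem 2(a) and (c): small $m+k$, and the local constant $3\ell-2$

*Part (a).* For $(m,k)=(1,0)$ both bounds in Theorem 1 equal $1$. If $m+k=2$, then $4m+3k-5-(2m+k-1)=2(m+k)-4=0$, so the two bounds agree. $\square$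

*Part (c).* The plan is to run Step 5 backward: prescribe $\Phi$ and build $p,q$ from it. The quoted input is the following theorem (Geyer, *Sharp bounds for the valence of certain harmonic polynomials*, Proc. AMS 136 (2008), 549–555): for each $\ell\ge2$ there is a polynomial $P$ of degree $\ell$ such that $P(s)=\bar s$ has exactly $3\ell-2$ solutions $s\in\mathbb C$. For $\ell=2$ the computation in Section 6 shows that $P(s)=s^2$ works.

**Step 8: building the solutions.** For $t\to0^+$ put $\varepsilon^2=t^{\ell-1}$ and $\Phi(\zeta)=\varepsilon^2tP(\zeta/t)$. If $P=\sum a_js^j$, then $\Phi=\sum a_jt^{\ell-j}\zeta^j\to a_\ell\zeta^\ell$ as $t\to0$. On a fixed disc around $0$, so small that $|\zeta\Phi|<\frac12$ there for all small $t$, define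
$$p(\zeta)=\exp\Big(-\int_0^\zeta\frac{\Phi(s)}{1+s\Phi(s)}\,ds\Big),\qquad z(\zeta)=\int_0^\zeta p^2\,ds,\qquad q=\zeta p.$$
On a smaller fixed disc $|p^2-1|<\frac12$ for all small $t$. As in Step 5, $z(\cdot)$ is then univalent with image containing a fixed closed disc $\overline B$ around $0$. Regard $p,q$ as functions of $z\in\overline B$. With $'=d/dz$ we have $p'=p_\zeta/p^2$, $q'=(p+\zeta p_\zeta)/p^2$, so
$$pq'-p'q=\frac{p(p+\zeta p_\zeta)-\zeta pp_\zeta}{p^2}=1.$$
Let $w=|p|^2+\varepsilon^2|q|^2$ and $u=-2\log w$. As in (6), $ww_{z\bar z}-|w_z|^2=\varepsilon^2|pq'-p'q|^2=\varepsilon^2$. Therefore $\Delta u=4u_{z\bar z}=-8\varepsilon^2w^{-2}=-8\varepsilon^2e^u$: the equation holds with $\lambda=8\varepsilon^2=8t^{\ell-1}\to0$.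

**Step 9: counting.** Critical points are the solutions of $w_z=p'\bar p+\varepsilon^2q'\bar q=0$. Since $p_\zeta/p=-\Phi/(1+\zeta\Phi)$, we have $p+\zeta p_\zeta=p/(1+\zeta\Phi)\ne0$, so $q'\ne0$, and $p'/q'=p_\zeta/(p+\zeta p_\zeta)=-\Phi$. Dividing by $q'\bar p$, the equation becomes $\bar\zeta=\varepsilon^{-2}\Phi(\zeta)=tP(\zeta/t)$, that is, $\bar s=P(s)$ with $s=\zeta/t$. The $3\ell-2$ solutions $s$ are fixed, so for small $t$ all points $\zeta=ts$ correspond to points of $B$, and these tend to $0$. Thus $u$ has exactly $3\ell-2$ critical points in $B$.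

As $t\to0$, $u\to v=-2\log|p_0|^2$ in $C^\infty(\overline B)$, where $p_0$ is the function $p$ for $\Phi_0=a_\ell\zeta^\ell$. This $v$ is harmonic, and $v_z=-2p_0'/p_0$. Here $p_0'=-p_0^{-1}\Phi_0/(1+\zeta\Phi_0)$, so $v_z$ vanishes only at $0$, to order $\ell$. Take $t=t_n\to0$. $\square$

## 10. Theorem 2(b): domains with rotational symmetry

For a smooth bounded $\Omega$ write $G(x,y)=-\frac1{2\pi}\log|x-y|+\mathcal R(x,y)$ and
$$\Psi(x_1,\dots,x_m)=\sum_i\mathcal R(x_i,x_i)+\sum_{i\ne j}G(x_i,x_j)$$
for distinct $x_i\in\Omega$. For the unit disc with center $c$, the formula in Section 1 gives $\mathcal R(x,x)=\frac1{2\pi}\log(1-|x-c|^2)$. The two quoted theorems are: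

* **(E)** (Baraket–Pacard, Calc. Var. PDE 6 (1998), 1–38; see also Esposito–Grossi–Pistoia, Ann. IHP (C) 22 (2005), 227–257.) If $(P_1,\dots,P_m)$ is a nondegenerate critical point of $\Psi$, there is a family of $m$-peak solutions $u_\lambda$ of (1), $\lambda\to0$, with peaks $P_1,\dots,P_m$.
* **(U)** (Bartolucci–Jevnikar–Lee–Yang, *Local uniqueness of $m$-bubbling sequences for the Gel'fand equation*, Comm. PDE 44 (2019), 447–466.) If $u_n^{(1)},u_n^{(2)}$ are $m$-peak solutions for the same $\lambda_n\to0$ with the same peaks $P_1,\dots,P_m$, and $(P_1,\dots,P_m)$ is a nondegenerate critical point of $\Psi$, then $u_n^{(1)}=u_n^{(2)}$ for large $n$.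

The plan: use an $m$-fold symmetric domain, so that symmetry forces $v$ to have one critical point of multiplicity $m-1$ at the center, and forces $u_\lambda$ to have a maximum there.

**Step 10: the domain.** We join $m$ unit discs by thin corridors. Let $m\ge3$, $\omega=e^{2\pi i/m}$, $L=2/\sin(\pi/m)$, $D_j=B_1(L\omega^j)$. Adjacent centers are at distance $2L\sin(\pi/m)=4$, and $L\ge2$. So the closed discs are disjoint and do not contain $0$. Let $N_\delta$ be the $\delta$-neighborhood of the star $\bigcup_j[0,(L-1)\omega^j]$, $\delta<1$. The distance from $L\omega^j$ to any other ray of the star is $L\ge2$ if the angle is at least $\pi/2$. Otherwise it is at least $L\sin(2\pi/m)=4\cos(\pi/m)\ge2$. So only the part of $N_\delta$ around the $j$-th segment meets $\overline{D_j}$. A point of $\partial D_j$ has the tip $(L-1)\omega^j$ as its nearest point on this segment, so $N_\delta\cap\partial D_j$ is an arc of length $O(\delta)$ about the tip.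

The set $Y=\bigcup D_j\cup N_{\delta/2}$ is simply connected: $N_{\delta/2}$ is star-shaped about $0$, each $D_j$ is convex, and $D_j\cap N_{\delta/2}$ is convex, being the intersection of $D_j$ with the neighborhood of a segment. For small $\delta$ its boundary is smooth except at finitely many points, all on $\partial N_{\delta/2}$ and therefore inside $N_\delta$: the corners near $0$ between adjacent corridors, where the complement has angle $2\pi/m$; the points where the straight sides of $N_{\delta/2}$ join the round caps; and the points where the caps cross $\partial D_j$, transversally. Near each such point $Y$ is $\{t<\psi(s)\}$ in suitable rectangular coordinates, with $\psi$ Lipschitz and smooth except at one point. Replace $\psi$ there by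
$$(1-\chi)\psi+\chi(\psi*\eta_\sigma+C\sigma),$$
where $\chi$ is a cutoff equal to $1$ near the bad point, $\eta_\sigma$ a mollifier supported in $|s|\le\sigma$, $C$ a Lipschitz constant, and $\sigma$ small. This is smooth, and it is at least $\psi$ because $\psi*\eta_\sigma\ge\psi-C\sigma$. So $Y$ is enlarged slightly, inside $N_\delta$, without changing its topology. Doing this invariantly under rotation by $\omega$, we obtain a smooth simply connected $\Omega_\delta$, invariant under $z\mapsto\omega z$, with
$$\bigcup D_j\cup N_{\delta/2}\ \subset\ \Omega_\delta\ \subset\ \bigcup D_j\cup N_\delta.$$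

**Step 11: the Green functions decouple as $\delta\to0$.** This is needed to locate critical points of $\Psi$. Let $G_\delta$ be the Green function of $\Omega_\delta$, extended by $0$, and let $y$ range over a compact subset of $D_i$. On $\partial D_j$, $G_\delta(\cdot,y)$ vanishes off the arc $N_\delta\cap\partial D_j$ of length $O(\delta)$, since points of $\partial D_j$ outside $N_\delta$ are not in $\Omega_\delta$. On the arc it is at most the Green function of a large fixed disc, so it is bounded uniformly in $\delta$. Hence $G_\delta(\cdot,y)-G_{D_i}(\cdot,y)$ on $D_i$, and $G_\delta(\cdot,y)$ on $D_j$ for $j\ne i$, are harmonic and bounded by a constant times the harmonic measure of an arc shrinking to a point. So they tend to $0$ uniformly on compacts. By the symmetry of Green functions they are harmonic in $x$ and in $y$. They are locally bounded, so the gradient estimates in each variable make them locally Lipschitz, and Poisson's formula in both variables shows that they are smooth. Thus they are harmonic in $(x,y)\in\mathbb R^4$, and interior estimates give convergence to $0$ in $C^2$ of both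 variables. On the diagonal of $D_i\times D_i$ this concerns $\mathcal R_\delta-\mathcal R_{D_i}$.

**Step 12: a symmetric nondegenerate configuration.** By Step 11, near the base point $(L\omega,\dots,L\omega^m)$ the functions $\Psi_\delta$ converge in $C^2$ to
$$\sum_j\tfrac1{2\pi}\log\left(1-|x_j-L\omega^j|^2\right),$$
which has negative definite Hessian and its only critical point, a maximum, at the base point. On a fixed closed ball around the base point, for $\delta$ small, $\Psi_\delta$ is therefore strictly concave with negative definite Hessian, and by degree it has a critical point in the ball. So it has exactly one, $(P_1,\dots,P_m)$, and it is nondegenerate. Fix such a $\delta$ and put $\Omega=\Omega_\delta$. Since $\Omega$ is invariant under rotation by $\omega$ and $\Psi_\delta$ is symmetric, $\Psi_\delta$ is invariant under the isometry $(x_1,\dots,x_m)\mapsto(\omega x_m,\omega x_1,\dots,\omega x_{m-1})$. This isometry fixes the base point, hence maps the ball to itself. By uniqueness it fixes $(P_1,\dots,P_m)$. So $\{P_j\}$ is invariant under rotation by $\omega$.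

**Step 13: symmetric solutions.** By (E) there are $m$-peak solutions $u_\lambda$ with peaks $P_j$. The functions $u_\lambda(\omega\,\cdot)$ are solutions for the same $\lambda$ with the same set of peaks. If they differed from $u_\lambda$ along a sequence $\lambda_n\to0$, (U) would be contradicted. So $u_\lambda(\omega\,\cdot)=u_\lambda$ for small $\lambda$.

**Step 14: counting.** Here $k=0$. By the invariance of $\Omega$ and $\{P_j\}$, $v(\omega z)=v(z)$, so $\omega v_z(\omega z)=v_z(z)$. Only powers $z^j$ with $j\equiv-1\pmod m$ occur in the expansion of $v_z$ at $0$, so the zero there has order at least $m-1$. By (3) the total is $m-1$. So $0$ is the only critical point of $v$, and $\ell=m-1$.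

By symmetry $\nabla u_\lambda(0)=0$, and the symmetric matrix $D^2u_\lambda(0)$ commutes with the rotation by $2\pi/m$, $m\ge3$, so it is scalar. Its trace is $\Delta u_\lambda(0)=-\lambda e^{u_\lambda(0)}<0$. Hence $0$ is a nondegenerate maximum of $u_\lambda$, of index $+1$. By Steps 5 and 6e the indices of $\nabla u_\lambda$ near $0$ add up to $-(m-1)$, and each is at least $-1$. The critical points near $0$ other than $0$ have index sum $-m$, so there are at least $m$ of them. Together with the $m$ peaks,
$$\mathcal N(u_\lambda)\ge m+1+m=2m+1.$$

If $m=3$, then $\ell=2$ and Theorem 1 gives at most $3\ell-2=4=m+1$ critical points near $0$. So there are exactly $4$, and $\mathcal N(u_\lambda)=7=4\cdot3-5=N(3,0)$. There is at most $\ell-1=1$ local maximum near $0$, and $0$ is one. So $u_\lambda$ has exactly $3+1=4=2m+k-2$ local maxima. $\blacksquare$
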